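
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Embedding the lattice of local clones\\ into the lattices of local monoids and local permutation groups}


\begin{abstract}
Let $X$ be a countably infinite set. We show that the lattice of local clones on $X$ embeds into the lattice of local transformation monoids on $X$ and into the lattice of local permutation groups on $X$. Both embeddings can be chosen to preserve joins and meets of arbitrary nonempty families. The second embedding passes through closed subrings of the endomorphism ring of a vector space over a prime field and uses unitriangular matrices indexed by the rational numbers.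
\end{abstract}

\section{The question and the answer}

Let $X$ be a countably infinite set. For $n\ge 1$ let $\mathcal O^{(n)}=X^{X^n}$ be the set of $n$-ary operations on $X$, and let $\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$. A \emph{clone} is a set $\mathcal C\subseteq\mathcal O$ that contains all projections $\pi^n_k(x_1,\dots,x_n)=x_k$, $1\le k\le n$, and is closed under composition: if $f\in\mathcal C$ is $n$-ary and $g_1,\dots,g_n\in\mathcal C$ are $m$-ary, then the $m$-ary operation $f(g_1,\dots,g_n)$ is in $\mathcal C$. The clone is \emph{local} if, for each $n$, the set $\mathcal C\cap\mathcal O^{(n)}$ is closed in $X^{X^n}$ in the topology of pointwise convergence, where $X$ is discrete. In other words, an $n$-ary $f$ belongs to $\mathcal C$ as soon as on every finite subset of $X^n$ it agrees with some member of $\mathcal C$. A local clone is thus a composition-closed family of operations that can be recognized on finite pieces of $X$.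

Two simpler structures have the same flavor. A \emph{local transformation monoid} is a submonoid of $(X^X,\circ)$ that contains the identity and is closed in $X^X$. A \emph{local permutation group} is a subgroup of the symmetric group $\mathrm{Sym}(X)$ that is closed in $\mathrm{Sym}(X)$, with the topology induced from $X^X$. Ordered by inclusion, these objects form complete lattices
\[
\mathrm{Cl}_{\mathrm{loc}}(X),\qquad \mathrm{Mon}_{\mathrm{loc}}(X),\qquad \mathrm{Gr}_{\mathrm{loc}}(X).
\]

There is an evident passage from monoids to clones: to a closed monoid $M$ assign the clone of all operations $(x_1,\dots,x_n)\mapsto f(x_k)$ with $f\in M$. It is local, because for each $n$ its $n$-ary part is the union of $n$ closed sets, one for each $k$, and its unary part is $M$. The reverse direction is less evident. Taking the unary part of a clone loses information: on $X=\mathbb N$, the clone of all projections and the clone of all operations $\max_{i\in I}x_i$ ($\emptyset\ne I\subseteq\{1,\dots,n\}$) are different. Both are local, having only finitely many $n$-ary members for each $n$, and for both the unary part is $\{\mathrm{id}\}$.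 One could therefore suspect that clones form the richer lattice. On the other hand, it is known that every algebraic lattice with at most countably many compact elements embeds into $\mathrm{Mon}_{\mathrm{loc}}(X)$, and that every such lattice embeds into $\mathrm{Cl}_{\mathrm{loc}}(X)$; so lattices of this kind cannot separate the two. The following question comes from \cite{Pinsker}.

\begin{quote}
Does $\mathrm{Cl}_{\mathrm{loc}}(X)$ embed into $\mathrm{Mon}_{\mathrm{loc}}(X)$? Does it embed into $\mathrm{Gr}_{\mathrm{loc}}(X)$?
\end{quote}

\noindent Here an embedding is an injective lattice homomorphism. We call an injective map between complete lattices a \emph{complete embedding} if it preserves joins and meets of all nonempty families.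

\begin{theorem}\label{thm:main}
Let $X$ be a countably infinite set. Then $\mathrm{Cl}_{\mathrm{loc}}(X)$ embeds completely into $\mathrm{Mon}_{\mathrm{loc}}(X)$ and into $\mathrm{Gr}_{\mathrm{loc}}(X)$.
\end{theorem}

For groups there is a further obstacle besides arity: the operations in a clone, even the unary ones, need not be invertible, while a permutation group sees only invertible maps. A way to make a ring element $s$ invertible is to put it into an elementary matrix $e_{12}(s)=\left(\begin{smallmatrix}1&s\\0&1\end{smallmatrix}\right)$, whose inverse is $e_{12}(-s)$ whether or not $s$ is a unit. Products of ring elements are then recovered from commutators of larger elementary matrices. The price is that we need an addition, which leads us to a fourth lattice. For a countable abelian group $V$, let $\mathrm{Ring}_{\mathrm{loc}}(V)$ be the complete lattice of those subrings of $\mathrm{End}(V)$ that contain $1$ and are closed in the topology of pointwise convergence, with $V$ discrete. We prove Theorem~\ref{thm:main} along the chain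
\[
\mathrm{Cl}_{\mathrm{loc}}\ \longrightarrow\ \mathrm{Mon}_{\mathrm{loc}}\ \longrightarrow\ \mathrm{Ring}_{\mathrm{loc}}\ \longrightarrow\ \mathrm{Gr}_{\mathrm{loc}},
\]
whose three arrows are Theorems~\ref{thm:A}, \ref{thm:B} and \ref{thm:C}. The method also gives the following.

\begin{theorem}\label{thm:strong}
For a prime $p$ let $V_p$ be a vector space of dimension $\aleph_0$ over $\mathbb F_p$.
\begin{enumerate}
\item The lattices $\mathrm{Cl}_{\mathrm{loc}}(X)$, $\mathrm{Mon}_{\mathrm{loc}}(X)$ and $\mathrm{Ring}_{\mathrm{loc}}(V_p)$, for all primes $p$, embed completely into one another. In particular, the same lattices embed into each of them.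
\item Each of them embeds completely into $\mathrm{Gr}_{\mathrm{loc}}(X)$. For any prime $p$ the embedding can be chosen so that every group in its image has a dense locally nilpotent $p$-subgroup.
\end{enumerate}
\end{theorem}

We do not claim that $\mathrm{Gr}_{\mathrm{loc}}(X)$ embeds into $\mathrm{Mon}_{\mathrm{loc}}(X)$; this converse is not settled here.

\section{Conventions and the shape of the proofs}\label{sec:conv}

We work in ZFC. All index families are nonempty. A bijection between two countably infinite sets induces isomorphisms of the corresponding lattices, so the base set may be any countably infinite set.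

\paragraph{Topology.} In a set of maps from $A$ to a discrete set $B$, the basic neighborhoods of $f$ consist of the maps that agree with $f$ on a given finite subset of $A$. Hence $f$ lies in the closure of $Q$ if and only if for every finite $F\subseteq A$ some $q\in Q$ agrees with $f$ on $F$; we then also say that $f$ is a pointwise limit of elements of $Q$. Composition is continuous: if $g'$ agrees with $g$ on $F$ and $f'$ agrees with $f$ on $g(F)$, then $f'g'$ agrees with $fg$ on $F$. On $\mathrm{Sym}(A)$ inversion is continuous too: if $g'$ agrees with $g$ on $g^{-1}(F)$, then $g'^{-1}$ agrees with $g^{-1}$ on $F$. In $\mathrm{End}(V)$ addition, negation and multiplication are continuous, so the closure of a subring is a subring.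

\paragraph{Lattices.} By the \emph{closed objects} we mean local clones, local transformation monoids, local permutation groups, and closed subrings with $1$. Each of these four kinds is preserved by arbitrary intersections. So meets are intersections, and the join $\bigvee A_a$ of a family is the smallest closed object of the given kind that contains all $A_a$.

\paragraph{The pattern.} Each of our maps $\Phi$ is monotone, directly from its definition. Hence $\bigvee\Phi(A_a)\subseteq\Phi(\bigvee A_a)$ holds automatically, and the following has to be shown: that $\Phi(A)$ is an object of the target lattice, that $\Phi$ is injective, that it preserves intersections, and that $\Phi(\bigvee A_a)\subseteq N$ where $N=\bigvee\Phi(A_a)$. The last point is always proved in two stages. First we \emph{pull back}: we collect the elements on the source side that $N$ can simulate, and we show that they form a closed object of the source kind containing all $A_a$. By minimality it then contains $\bigvee A_a$. Second, we \emph{generate}: we show that these simulations, together with the closedness of $N$, produce all of $\Phi(\bigvee A_a)$.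

\section{From clones to monoids: keeping the input}\label{sec:A}

A monoid composes maps in a row, whereas $f(g_1,\dots,g_n)$ feeds $n$ operations into $f$ in parallel. The natural remedy is to let a single map carry a whole tuple of operations. Let
\[
Y=\{\infty\}\sqcup\bigsqcup_{n\ge1}X^n ,
\]
a countably infinite set. An $m$-tuple $f=(f_1,\dots,f_m)$ of $n$-ary operations is the same as a map $f\colon X^n\to X^m$. We say that $f$ is \emph{over} $\mathcal C$ if $f_1,\dots,f_m\in\mathcal C$. Every such map extends to a self-map of $Y$,
\[
\hat f\colon Y\to Y,\qquad \hat f(x)=f(x)\ \text{ for }x\in X^n,\qquad \hat f(y)=\infty\ \text{ for }y\notin X^n ,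
\]
where the point $\infty$ makes all compositions possible. Let $0$ denote the constant map with value $\infty$. For $f\colon X^n\to X^m$ and $g\colon X^{m'}\to X^k$,
\begin{equation}\label{eq:hat}
\hat g\,\hat f=\widehat{g\circ f}\ \text{ if }m=m',\qquad \hat g\,\hat f=0\ \text{ if }m\ne m'.
\end{equation}
Define
\[
M(\mathcal C)=\{\mathrm{id}_Y,0\}\cup\{\hat f:\ n,m\ge1,\ f\colon X^n\to X^m\text{ is over }\mathcal C\}.
\]
For $f\colon X^n\to X^m$, the map $\hat f$ differs from $0$, since it sends $X^n$ into $X^m$, and from $\mathrm{id}_Y$, since it sends $X^{n+1}$ to $\infty$; and $\hat f$ determines $n$, $m$ and $f$. We also note that a \emph{coordinate map} $z\mapsto(z_{j_1},\dots,z_{j_m})$ is over every clone.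

\paragraph{The smallest case.} The point that needs an idea is the preservation of joins. Let $f_1\in\mathcal C_1$ and $f_2\in\mathcal C_2$ be unary. The pair $f=(f_1,f_2)\colon X\to X^2$ is over $\mathcal C_1\vee\mathcal C_2$, but in general over neither of the two clones, so we would like to write $\hat f$ as a product of elements of $M(\mathcal C_1)$ and $M(\mathcal C_2)$. If we apply $f_1$ first, the input $x$ is gone before $f_2$ can use it. So we keep a copy of it:
\[
x\ \mapsto\ (x,f_1(x))\ \mapsto\ (x,f_1(x),f_2(x))\ \mapsto\ (f_1(x),f_2(x)).
\]
The first map is over $\mathcal C_1$, the second is over $\mathcal C_2$, since its components are projections and $f_2$ of the first coordinate, and the third is a coordinate map. Apart from a limit argument, the general proof uses nothing else.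

\begin{theorem}\label{thm:A}
The map $\mathcal C\mapsto M(\mathcal C)$ is a complete embedding of $\mathrm{Cl}_{\mathrm{loc}}(X)$ into $\mathrm{Mon}_{\mathrm{loc}}(Y)$.
\end{theorem}

\begin{proof}
\emph{$M(\mathcal C)$ is a closed monoid.} If $f$ and $g$ are over $\mathcal C$ and $g\circ f$ is defined, then the components $g_l(f_1,\dots,f_m)$ of $g\circ f$ are in $\mathcal C$. Also $0\,\hat f=\hat f\,0=0$, because $\hat f(\infty)=\infty$. With \eqref{eq:hat} this shows that $M(\mathcal C)$ is a monoid.

Let $q\ne\mathrm{id}_Y,0$ be in the closure of $M(\mathcal C)$. Every element of $M(\mathcal C)$ fixes $\infty$, so $q(\infty)=\infty$. Choose $x$ with $q(x)\ne\infty$ and $y$ with $q(y)\ne y$. Then $x\in X^n$ and $q(x)\in X^m$ for some $n,m$. An element of $M(\mathcal C)$ that agrees with $q$ on $\{x,y\}$ is neither $0$ nor $\mathrm{id}_Y$, so it is some $\hat f$; as $\hat f(x)=q(x)\in X^m$, we have $f\colon X^n\to X^m$. Thus for every finite $F\supseteq\{x,y\}$ the map $q$ agrees on $F$ with some $\hat f$ where $f\colon X^n\to X^m$, for these fixed $n$ and $m$, is over $\mathcal C$. Consequently $q=\infty$ off $X^n$, $q(X^n)\subseteq X^m$,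 and on every finite set each component of $q|_{X^n}$ agrees with a member of $\mathcal C$. Since $\mathcal C$ is local, these components are in $\mathcal C$, and $q\in M(\mathcal C)$.

\emph{Injectivity and meets.} As $\hat f$ determines $f$, we have $\hat f\in M(\mathcal C)$ if and only if $f$ is over $\mathcal C$. Taking $m=1$ gives injectivity. Moreover, $\hat f\in\bigcap M(\mathcal C_a)$ if and only if $f$ is over all $\mathcal C_a$, so $\bigcap M(\mathcal C_a)=M(\bigcap\mathcal C_a)$.

\emph{Joins.} Let $N=\bigvee M(\mathcal C_a)$ and $\mathcal C=\bigvee\mathcal C_a$. For an $n$-ary operation $t$, for $k\ge1$ and for $j=(j_1,\dots,j_n)\in\{1,\dots,k\}^n$, consider the map that appends a value of $t$,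
\[
t^+_j\colon X^k\to X^{k+1},\qquad z\mapsto\bigl(z,\,t(z_j)\bigr),\qquad\text{where } z_j=(z_{j_1},\dots,z_{j_n}).
\]
Let $\mathcal W$ be the set of all operations $t$ such that $\widehat{t^+_j}\in N$ for all $k$ and all $j$. Arbitrary $k$ and $j$ are allowed because the arguments of $t$ will in general be some coordinates of a longer tuple. We show that $\mathcal W$ is a local clone that contains every $\mathcal C_a$.

If $t\in\mathcal C_a$, then $t^+_j$ is over $\mathcal C_a$, so $\widehat{t^+_j}\in M(\mathcal C_a)\subseteq N$. Hence $\mathcal C_a\subseteq\mathcal W$; in particular $\mathcal W$ contains the projections.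

For composition, let $t=f(g_1,\dots,g_n)$ where $f\in\mathcal W$ is $n$-ary and $g_1,\dots,g_n\in\mathcal W$ are $m$-ary, and let $j\in\{1,\dots,k\}^m$. Starting with $z\in X^k$, append successively $g_1(z_j),\dots,g_n(z_j)$. The $i$-th of these maps is $(g_i)^+_j\colon X^{k+i-1}\to X^{k+i}$, with the same $j$, because the first $k$ coordinates are never changed. Then apply $f^+_{(k+1,\dots,k+n)}\colon X^{k+n}\to X^{k+n+1}$, which appends $f(g_1(z_j),\dots,g_n(z_j))=t(z_j)$. Finally apply the coordinate map onto the coordinates $1,\dots,k,k+n+1$. The composite is $t^+_j$, and all factors have their hats in $N$. By \eqref{eq:hat}, $\widehat{t^+_j}\in N$. So $t\in\mathcal W$.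

For locality, let $t$ be an $n$-ary operation that on every finite set agrees with some member of $\mathcal W$. Given $j\in\{1,\dots,k\}^n$ and a finite $F\subseteq Y$, choose an $n$-ary $t'\in\mathcal W$ that agrees with $t$ on the finite set $\{z_j:z\in F\cap X^k\}$. Then $\widehat{{t'}^+_j}\in N$ agrees with $\widehat{t^+_j}$ on $F$. As $N$ is closed, $\widehat{t^+_j}\in N$, and so $t\in\mathcal W$.

By minimality of the join, $\mathcal C\subseteq\mathcal W$. Now let $t=(t_1,\dots,t_m)\colon X^n\to X^m$ be over $\mathcal C$. Starting with $x\in X^n$, append $t_1(x),\dots,t_m(x)$, each computed from the first $n$ coordinates, and then apply the coordinate map onto the last $m$ coordinates. All these maps have hats in $N$, so $\hat t\in N$. Hence $M(\mathcal C)\subseteq N$.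
\end{proof}

\section{From monoids to rings: linearizing all finite powers}\label{sec:B}

Fix a prime $p$ and put $K=\mathbb F_p$. Now the monoids live on $X=\mathbb N=\{0,1,\dots\}$. To enter ring theory we linearize. The first attempt would be to let $f\in X^X$ act on the vector space $K[X]$ with basis $X$. This loses information.

\begin{example}\label{ex:collapse}
For $a,b\ge2$ let $f_{ab}\colon\mathbb N\to\mathbb N$ send $0\mapsto a$, $1\mapsto b$ and fix all $n\ge2$. Then $f_{ab}f_{cd}=f_{cd}$, so $M=\{\mathrm{id},f_{22},f_{23},f_{32}\}$ and $M'=M\cup\{f_{33}\}$ are monoids, and they are closed since they are finite. But in $\mathrm{End}(K[X])$ we have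
\[
f_{33}=f_{23}+f_{32}-f_{22},
\]
as one sees on the basis vectors $0$, $1$ and $n\ge2$. So $M$ and $M'$ span the same ring. The relation disappears once we let the maps act on pairs: the maps $f_{33},f_{23},f_{32},f_{22}$ send the pair $(0,1)$ to $(3,3)$, $(2,3)$, $(3,2)$, $(2,2)$, respectively, and these are different basis vectors of $K[X^2]$.
\end{example}

We therefore use all finite powers at once. Let
\[
V=\bigoplus_{n\ge1}K[X^n],
\]
where $K[X^n]$ has the basis $\{[x]:x\in X^n\}$. This is a vector space of dimension $\aleph_0$ over $\mathbb F_p$. For $f\in X^X$ let $\tilde f\in\mathrm{End}(V)$ be the linear map with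
\[
\tilde f\,[x_1,\dots,x_n]=[f(x_1),\dots,f(x_n)] .
\]
We write $f(x)=(f(x_1),\dots,f(x_n))$ for $x\in X^n$. The map $f\mapsto\tilde f$ is a homomorphism of monoids, and it is continuous, because for each $v\in V$ the vector $\tilde f v$ depends only on finitely many values of $f$. For a closed monoid $M$ put
\[
R(M)=\text{the closure in }\mathrm{End}(V)\text{ of the }K\text{-span of }\{\tilde f:f\in M\}.
\]
The span is a subring containing $1$, so $R(M)\in\mathrm{Ring}_{\mathrm{loc}}(V)$. Let $R=R(X^X)$ be the largest of these rings.

The powers of $X$ are linked by rearrangements of coordinates. For $\sigma\colon\{1,\dots,k\}\to\{1,\dots,n\}$ let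
\[
\sigma^*\colon K[X^n]\to K[X^k]\ \text{ be linear with }\ [x_1,\dots,x_n]\mapsto[x_{\sigma(1)},\dots,x_{\sigma(k)}].
\]
Every $r\in R$ is $K$-linear, maps each $K[X^n]$ into itself and satisfies
\begin{equation}\label{eq:sigma}
r\,\sigma^*=\sigma^*r\quad\text{on }K[X^n].
\end{equation}
Indeed, each $\tilde f$ has these properties, and they pass to linear combinations and to pointwise limits.

By \eqref{eq:sigma} an element $r\in R$ is controlled by its values on very few vectors. Let $c_n=(0,1,\dots,n-1)$ and
\[
\mu_n(r)=r[c_n]\in K[X^n],\qquad M|n=\{f(c_n):f\in M\}\subseteq X^n .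
\]
Thus $M|n$ records the restrictions of members of $M$ to $\{0,\dots,n-1\}$. The \emph{support} $\operatorname{supp} v$ of $v\in K[X^n]$ is the finite set of tuples whose coefficient in $v$ is not zero.

\begin{lemma}[support criterion]\label{lem:support}
Let $M$ be a closed monoid and $r\in R$. Then $r\in R(M)$ if and only if $\operatorname{supp}\mu_n(r)\subseteq M|n$ for all $n\ge1$.
\end{lemma}

\begin{proof}
If $r\in R(M)$, then for each $n$ some combination $\sum_l\alpha_l\tilde f_l$ with $f_l\in M$ agrees with $r$ at the vector $[c_n]$. So $\mu_n(r)=\sum_l\alpha_l[f_l(c_n)]$, and its support is contained in $M|n$.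

Conversely, assume the condition on the supports and let finitely many vectors of $V$ be given. They are combinations of finitely many basis vectors $[x]$. Let $n\ge1$ exceed all entries of these tuples $x$. Write $\mu_n(r)=\sum_t\alpha_t[t]$ with $t$ ranging over a finite subset of $M|n$, choose $f_t\in M$ with $f_t(c_n)=t$, and let $q=\sum_t\alpha_t\tilde f_t$. Then $q[c_n]=r[c_n]$. If $x\in X^k$ has all its entries below $n$, then $[x]=\sigma^*[c_n]$ for $\sigma(i)=x_i+1$, so by \eqref{eq:sigma}, applied to $r$ and to $q$,
\[
r[x]=\sigma^*r[c_n]=\sigma^*q[c_n]=q[x].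
\]
Hence $q$, which is in the span of $\{\tilde f:f\in M\}$, agrees with $r$ on the given vectors. So $r$ lies in the closure $R(M)$ of this span.
\end{proof}

\begin{theorem}\label{thm:B}
The map $M\mapsto R(M)$ is a complete embedding of $\mathrm{Mon}_{\mathrm{loc}}(\mathbb N)$ into $\mathrm{Ring}_{\mathrm{loc}}(V)$, where $V=\bigoplus_{n\ge1}K[\mathbb N^n]$ is the vector space of dimension $\aleph_0$ over $K=\mathbb F_p$ defined above.
\end{theorem}

\begin{proof}
\emph{Injectivity.} For $f\in X^X$ we have $\mu_n(\tilde f)=[f(c_n)]$. By Lemma~\ref{lem:support}, $\tilde f\in R(M)$ if and only if $f(c_n)\in M|n$ for all $n$, that is, if and only if on each set $\{0,\dots,n-1\}$ the map $f$ agrees with a member of $M$. As $M$ is closed, this says $f\in M$. So $R(M)$ determines $M$.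

\emph{Meets.} Let $r\in\bigcap_aR(M_a)$. By the support criterion, $\operatorname{supp}\mu_n(r)$ is contained in $\bigcap_a(M_a|n)$, but we need it to be contained in $(\bigcap_aM_a)|n$, which may be smaller: a tuple may extend to a function in one way inside one $M_a$ and only in another way inside another. What helps is that the supports for different $n$ are coherent and provide one extension that serves all $a$.

Let $t\in\operatorname{supp}\mu_n(r)$. Let $\rho\colon K[X^{m+1}]\to K[X^m]$ be induced by dropping the last coordinate. It is of the form $\sigma^*$, and $\rho[c_{m+1}]=[c_m]$, so \eqref{eq:sigma} gives $\rho\,\mu_{m+1}(r)=\mu_m(r)$. That is, the coefficient of a tuple $u\in X^m$ in $\mu_m(r)$ is the sum of the coefficients in $\mu_{m+1}(r)$ of the tuples extending $u$ by one entry. If the former is not zero, then one of the latter is not zero. So every element of $\operatorname{supp}\mu_m(r)$ is extended by some element of $\operatorname{supp}\mu_{m+1}(r)$. Iterating this from $t$ on, we obtain a function $f\in X^X$ with $f(c_n)=t$ and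
\[
f(c_m)\in\operatorname{supp}\mu_m(r)\subseteq M_a|m\qquad\text{for all }m\ge n\text{ and all }a .
\]
Since every finite subset of $\mathbb N$ is contained in some $\{0,\dots,m-1\}$ with $m\ge n$ and $M_a$ is closed, $f\in M_a$ for all $a$. So $t=f(c_n)\in(\bigcap_aM_a)|n$. By Lemma~\ref{lem:support}, $r\in R(\bigcap_aM_a)$. The inclusion $R(\bigcap_aM_a)\subseteq\bigcap_aR(M_a)$ is monotonicity.

\emph{Joins.} Let $T=\bigvee R(M_a)$. Since $f\mapsto\tilde f$ is a continuous homomorphism of monoids and $T$ is closed, $\{f\in X^X:\tilde f\in T\}$ is a closed monoid. It contains every $M_a$, so it contains $M=\bigvee M_a$. The additive group $T$ is a $K$-subspace because $K=\mathbb F_p$; this is where we use a prime field. Hence $T$ contains the span of $\{\tilde f:f\in M\}$ and, being closed, it contains $R(M)$.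
\end{proof}

\section{From rings to groups: unitriangular matrices over a dense order}\label{sec:C}

\paragraph{The smallest case.} Let $s,s',t$ be elements of a ring and consider the $3\times3$ matrices $e_{ij}(s)$, $i<j$, that have ones on the diagonal and one further entry, namely $s$ at position $(i,j)$. Then
\[
e_{12}(s)e_{12}(s')=e_{12}(s+s'),\qquad e_{12}(s)\,e_{23}(t)\,e_{12}(s)^{-1}e_{23}(t)^{-1}=e_{13}(st).
\]
So products in the group know the sum, and commutators know the product. The trouble is that the product $st$ appears only at position $(1,3)$. For unitriangular matrices $g,h$ we have $(gh)_{12}=g_{12}+h_{12}$, so a group generated by unitriangular matrices has at position $(1,2)$ only sums and differences of the entries of its generators there, and no new products. What is missing is an index between $1$ and $2$. So we index by a dense linear order, and $\mathbb Q$ is a countable one.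

\paragraph{The groups.} Let $V\ne0$ be a countable abelian group and let $W=V^{(\mathbb Q)}$ be the group of finitely supported functions $\mathbb Q\to V$. It is countably infinite. For $i,j\in\mathbb Q$ let $\iota_j\colon V\to W$ and $p_i\colon W\to V$ be the coordinate injections and projections, so that
\[
p_i\iota_i=1,\qquad p_i\iota_j=0\ \text{ for }i\ne j .
\]
An additive map $g\colon W\to W$ has the matrix entries $g_{ij}=p_ig\iota_j\in\mathrm{End}(V)$, and $g\iota_jv=\sum_i\iota_ig_{ij}v$, a finite sum for each $v\in V$. For $i<j$ and $s\in\mathrm{End}(V)$ put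
\[
e_{ij}(s)=1+\iota_i\,s\,p_j .
\]
Since $p_j\iota_i=0$, we have $e_{ij}(s)e_{ij}(t)=e_{ij}(s+t)$. So $e_{ij}(s)$ is invertible with inverse $e_{ij}(-s)$.

One could assign to a ring $S$ the closed group generated by the $e_{ij}(s)$ with $s\in S$. To have control over intersections, we prefer a description by entries; Step~2 below will show that it gives the same group. For $S\in\mathrm{Ring}_{\mathrm{loc}}(V)$ let $G(S)$ be the set of all automorphisms $g$ of the group $W$ such that both $h=g$ and $h=g^{-1}$ satisfy
\begin{equation}\label{eq:G}
h_{ij}\in S\ \text{ for all }i,j,\qquad h_{ii}=1\ \text{ for all }i,\qquad h_{ij}=0\ \text{ for }i>j .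
\end{equation}

\begin{lemma}\label{lem:factor}
Let $I\subseteq\mathbb Q$ be finite and $s_{ij}\in\mathrm{End}(V)$ for $i,j\in I$ with $i<j$. Then $h=1+\sum_{i<j}\iota_is_{ij}p_j$ (sum over $i,j\in I$) is a product of the elements $e_{ij}(s_{ij})$ with $i<j$ in $I$, each used once.
\end{lemma}

\begin{proof}
Collect the columns: let $n_j=\sum_{i\in I,\,i<j}\iota_is_{ij}p_j$ for $j\in I$, so that $h=1+\sum_{j\in I}n_j$. For $i,i'<j$ we have $(\iota_is_{ij}p_j)(\iota_{i'}s_{i'j}p_j)=0$, as $p_j\iota_{i'}=0$. Hence $1+n_j=\prod_{i\in I,\,i<j}e_{ij}(s_{ij})$. Further, $n_jn_k$ can be nonzero only if the column index $j$ of $n_j$ occurs as a row index in $n_k$, which requires $j<k$. Thus $n_jn_k=0$ for $j\ge k$. If $I=\{i_1<\dots<i_r\}$, we multiply in decreasing order: in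
\[
(1+n_{i_r})(1+n_{i_{r-1}})\cdots(1+n_{i_1})
\]
every term with at least two factors $n_j$ vanishes, and what remains is $h$.
\end{proof}

\begin{theorem}\label{thm:C}
For every countable abelian group $V\ne0$ the map $S\mapsto G(S)$ is a complete embedding of $\mathrm{Ring}_{\mathrm{loc}}(V)$ into $\mathrm{Gr}_{\mathrm{loc}}(W)$, where $W=V^{(\mathbb Q)}$. Moreover, the subgroup generated by all $e_{ij}(s)$, $i<j$, $s\in S$, is contained and dense in $G(S)$.
\end{theorem}

\begin{proof}
\emph{$G(S)$ is a group.} It contains $1$ and is closed under inverses by definition. Let $g,h\in G(S)$. For $v\in V$,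
\[
(gh)_{ik}v=\sum_jg_{ij}h_{jk}v ,
\]
and only finitely many terms are nonzero because $h\iota_kv$ has finite support. Given finitely many vectors $v$, there is thus a finite $J\subseteq\mathbb Q$ such that $(gh)_{ik}$ agrees on all of them with $\sum_{j\in J}g_{ij}h_{jk}\in S$. As $S$ is closed, $(gh)_{ik}\in S$. Only indices with $i\le j\le k$ contribute; so $(gh)_{ik}=0$ for $i>k$, and $(gh)_{ii}=g_{ii}h_{ii}=1$. The same argument applies to $(gh)^{-1}=h^{-1}g^{-1}$.

\emph{$G(S)$ is closed in $\mathrm{Sym}(W)$.} Let $g\in\mathrm{Sym}(W)$ be in the closure of $G(S)$. Since inversion is continuous on $\mathrm{Sym}(W)$, both $g$ and $g^{-1}$ are pointwise limits of elements of $G(S)$. Additivity passes to pointwise limits, and so do the conditions \eqref{eq:G}, because $h_{ij}v=p_ih(\iota_jv)$ depends continuously on $h$ and $S$ is closed. So $g\in G(S)$.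

\emph{Meets and injectivity.} $\bigcap G(S_a)=G(\bigcap S_a)$ because $S$ enters \eqref{eq:G} only through the condition that all entries lie in $S$. The entries of $e_{ij}(s)$ and of $e_{ij}(s)^{-1}=e_{ij}(-s)$ are $0$, $1$ and $\pm s$, so for $i<j$
\[
e_{ij}(s)\in G(S)\iff s\in S ,
\]
and $G(S)$ determines $S$.

\emph{Joins.} Let $S=\bigvee S_a$ and $H=\bigvee G(S_a)$.

\emph{Step 1: $e_{ij}(s)\in H$ for all $i<j$ and $s\in S$.} Let
\[
A=\{s\in\mathrm{End}(V):\ e_{ij}(s)\in H\ \text{for all }i<j\}.
\]
Each $S_a$ is contained in $A$; in particular $1\in A$. By $e_{ij}(s)e_{ij}(t)=e_{ij}(s+t)$, $A$ is an additive group. The map $s\mapsto e_{ij}(s)$ from $\mathrm{End}(V)$ to $\mathrm{Sym}(W)$ is continuous, since $e_{ij}(s)w=w+\iota_is(p_jw)$, and $H$ is closed in $\mathrm{Sym}(W)$; so $A$ is closed. It remains to see that $A$ is closed under multiplication. Let $s,t\in A$ and $i<k$. By density of the order choose $j\in\mathbb Q$ with $i<j<k$, and put $a=\iota_isp_j$, $b=\iota_jtp_k$. Since $i,j,k$ are different,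
\[
a^2=b^2=ba=0,\qquad ab=\iota_i\,st\,p_k .
\]
Therefore all products of three factors from $\{a,b\}$ vanish, and
\begin{align*}
e_{ij}(s)\,e_{jk}(t)\,e_{ij}(-s)\,e_{jk}(-t)
&=(1+a+b+ab)(1-a-b+ab)\\
&=1+(a-a)+(b-b)+(ab-ab+ab)=1+ab=e_{ik}(st).
\end{align*}
The left-hand side is in $H$, and $i<k$ were arbitrary. So $st\in A$. Thus $A$ is a closed subring with $1$ containing every $S_a$, and $S\subseteq A$.

\emph{Step 2: the group generated by the $e_{ij}(s)$ with $i<j$, $s\in S$, is contained and dense in $G(S)$.} Here $S$ may be any member of $\mathrm{Ring}_{\mathrm{loc}}(V)$. We have already seen that these $e_{ij}(s)$ belong to $G(S)$. Let $g\in G(S)$ and let $F\subseteq W$ be finite. Write $w=\sum_j\iota_jw_j$ for $w\in F$, and choose a finite $I\subseteq\mathbb Q$ that contains the supports of all $w\in F$ and of all $g\iota_jw_j$ with $w\in F$, $j\in\mathbb Q$. (Only finitely many of the $w_j$ are nonzero.) Let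
\[
h=1+\sum_{i,j\in I,\ i<j}\iota_ig_{ij}p_j .
\]
For $w\in F$ and $j\in I$ we have $g_{ij}w_j=0$ whenever $i\notin I$ or $i>j$, and $g_{jj}w_j=w_j$. Hence
\[
h(w)=\sum_{j\in I}\Bigl(\iota_jw_j+\sum_{i\in I,\,i<j}\iota_ig_{ij}w_j\Bigr)=\sum_{j\in I}\sum_{i\in\mathbb Q}\iota_ig_{ij}w_j=\sum_{j\in I}g\iota_jw_j=g(w).
\]
So $h$ agrees with $g$ on $F$. All $g_{ij}$ are in $S$, so by Lemma~\ref{lem:factor} $h$ is a product of elements $e_{ij}(s)$ with $s\in S$.

By Step 1 the elements $e_{ij}(s)$ with $s\in S$ lie in $H$. As $H$ is closed in $\mathrm{Sym}(W)$, Step 2 gives $G(S)\subseteq H$.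
\end{proof}

\begin{remark}
Triangularity is what makes Step 2 work: cutting a matrix down to a finite index set leaves an invertible matrix that is a product of elementary ones. The density of the order is needed for Step 1. Suppose that we use $\mathbb Z$ in place of $\mathbb Q$. Then, for each $i$, the map $g\mapsto g_{i,i+1}$ is a continuous homomorphism from $G(\mathrm{End}(V))$ to the additive group of $\mathrm{End}(V)$. Let $V=\mathbb F_p^2$, let $S_1$ be the ring of matrices $\left(\begin{smallmatrix}x&y\\0&x\end{smallmatrix}\right)$, and let $S_2$ be the ring of their transposes. The additive group $S_1+S_2$ is closed, as $\mathrm{End}(V)$ is finite, so every $g$ in $G(S_1)\vee G(S_2)$ has $g_{i,i+1}\in S_1+S_2$. But $s=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)=\left(\begin{smallmatrix}0&1\\0&0\end{smallmatrix}\right)\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$ is in $S_1\vee S_2$ and not in $S_1+S_2$. So $e_{i,i+1}(s)$ is in $G(S_1\vee S_2)$ and not in $G(S_1)\vee G(S_2)$, and the join is not preserved.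
\end{remark}

\section{Conclusions}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Theorem~\ref{thm:A} gives a complete embedding of $\mathrm{Cl}_{\mathrm{loc}}(X)$ into $\mathrm{Mon}_{\mathrm{loc}}(Y)$, and $\mathrm{Mon}_{\mathrm{loc}}(Y)\cong\mathrm{Mon}_{\mathrm{loc}}(X)\cong\mathrm{Mon}_{\mathrm{loc}}(\mathbb N)$. Composing it with the complete embeddings of Theorems~\ref{thm:B} and \ref{thm:C}, for any prime $p$, we obtain
\[
\mathrm{Cl}_{\mathrm{loc}}(X)\hookrightarrow\mathrm{Mon}_{\mathrm{loc}}(\mathbb N)\hookrightarrow\mathrm{Ring}_{\mathrm{loc}}(V)\hookrightarrow\mathrm{Gr}_{\mathrm{loc}}(W)\cong\mathrm{Gr}_{\mathrm{loc}}(X).\qedhere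
\]
\end{proof}

To prove Theorem~\ref{thm:strong} we close the loop by going from rings back to clones.

\begin{proposition}\label{prop:loop}
Let $V$ be a countably infinite abelian group. Then $S\mapsto\mathcal C(S)$, where
\[
\mathcal C(S)=\Bigl\{(x_1,\dots,x_n)\mapsto\sum_{i=1}^ns_ix_i:\ n\ge1,\ s_1,\dots,s_n\in S\Bigr\},
\]
is a complete embedding of $\mathrm{Ring}_{\mathrm{loc}}(V)$ into $\mathrm{Cl}_{\mathrm{loc}}(V)$.
\end{proposition}

\begin{proof}
$\mathcal C(S)$ contains the projections because $0,1\in S$, and it is closed under composition because $\sum_is_i\bigl(\sum_jt_{ij}x_j\bigr)=\sum_j\bigl(\sum_is_it_{ij}\bigr)x_j$. It is local: if an $n$-ary $f$ is a pointwise limit of members of $\mathcal C(S)$, then $f\colon V^n\to V$ is additive, so $f(x)=\sum_is_ix_i$ with $s_i(v)=f(0,\dots,0,v,0,\dots,0)$, where $v$ is in the $i$-th place. Each $s_i$ is a pointwise limit of elements of $S$, hence in $S$.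

By the same formula an additive operation determines its coefficients $s_i$. So the map is injective and preserves intersections.

For joins, let $\mathcal E=\bigvee\mathcal C(S_a)$ and let $B$ be the set of those $s\in\mathrm{End}(V)$ that, as unary operations, belong to $\mathcal E$. Then $B$ contains every $S_a$; in particular $\pm1\in B$. It is closed under composition, and under addition since the operation $x+y$ is in $\mathcal E$. It is closed under negation, since $-s=(-1)\circ s$, and it is topologically closed, since $\mathcal E$ is local. So $B$ is a closed subring with $1$ and contains $\bigvee S_a$. Using $x+y\in\mathcal E$ again, we get $\mathcal C(\bigvee S_a)\subseteq\mathcal E$.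
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
(1) The vector space in Theorem~\ref{thm:B} is isomorphic to $V_p$. So Theorems~\ref{thm:A} and \ref{thm:B} and Proposition~\ref{prop:loop} give, for every prime $p$, a closed loop of complete embeddings
\[
\mathrm{Cl}_{\mathrm{loc}}(X)\to\mathrm{Mon}_{\mathrm{loc}}(X)\to\mathrm{Ring}_{\mathrm{loc}}(V_p)\to\mathrm{Cl}_{\mathrm{loc}}(X),
\]
where countably infinite base sets have been identified with $X$. All these loops pass through $\mathrm{Cl}_{\mathrm{loc}}(X)$, and the claim follows.

(2) Given a prime $p$, embed each of the lattices into $\mathrm{Ring}_{\mathrm{loc}}(V_p)$ by part (1), and then apply Theorem~\ref{thm:C} with $V=V_p$. The groups in the image are of the form $G(S)$ with $S\in\mathrm{Ring}_{\mathrm{loc}}(V_p)$. By Theorem~\ref{thm:C}, the subgroup $E$ generated by all $e_{ij}(s)$, $i<j$, $s\in S$, is dense in $G(S)$. For finite nonempty $I\subseteq\mathbb Q$ let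
\[
U_I=\Bigl\{1+\sum_{i,j\in I,\ i<j}\iota_is_{ij}p_j:\ s_{ij}\in S\Bigr\}.
\]
Since $(\iota_isp_j)(\iota_ktp_l)$ equals $\iota_i\,st\,p_l$ for $j=k$ and $0$ otherwise, $U_I$ is a group isomorphic to the group of upper unitriangular $|I|\times|I|$ matrices over $S$. By Lemma~\ref{lem:factor} it is generated by the $e_{ij}(s)$ with $i<j$ in $I$ and $s\in S$. As $U_I\cup U_{I'}\subseteq U_{I\cup I'}$ and every element of $E$ involves finitely many indices, $E$ is the directed union of the groups $U_I$. So every finitely generated subgroup of $E$ lies in some $U_I$, and it suffices to show that $U_I$ is a nilpotent $p$-group.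

Let $r=|I|$ and let $J$ be the ring, without unit, of strictly upper triangular $r\times r$ matrices over $S$. Then $J^r=0$, and $U_I\cong1+J$. By the finite geometric series for inverses, each $1+J^k$ is a subgroup. If $x=1+a$ and $y=1+b$ with $a\in J^k$, $b\in J$, then
\[
xyx^{-1}y^{-1}=1+(xy-yx)x^{-1}y^{-1}=1+(ab-ba)x^{-1}y^{-1}\in1+J^{k+1}.
\]
So the subgroups $1+J\supseteq1+J^2\supseteq\dots\supseteq1+J^r=1$ form a central series, and $1+J$ is nilpotent. Since $pS=0$, for $a\in J$ the binomial theorem gives $(1+a)^{p^l}=1+a^{p^l}$, which is $1$ as soon as $p^l\ge r$. So $U_I$ is a $p$-group.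
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pinsker} Michael Pinsker, \emph{More sublattices of the lattice of local clones}, arXiv:1009.0830 (2010).
\end{thebibliography}

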